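# Triangles in $r$-chromatic graphs with few edges

Graphs are finite and simple, and $\log=\ln$ is the natural logarithm. For a graph $H$, write $n(H)$, $m(H)$, $t(H)$ for its numbers of vertices, edges and triangles (copies of $K_3$). As usual $\chi$ is the chromatic number, and we call $G$ *$r$-chromatic* if $\chi(G)\ge r$.

## 1. Critical graphs on at most $1.1r$ vertices

The complete graph $K_r$ needs $r$ colors and has $\binom r3$ triangles. Must every graph that needs $r$ colors have at least as many triangles as $K_r$? In general no, as Section 2 shows. We begin where the answer is yes and the proof is short: graphs with hardly more than $r$ vertices.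

**Definition (critical graph).** A graph $G$ is *$k$-critical* if $\chi(G)=k$ and every proper subgraph has chromatic number less than $k$.

If $\chi(G)\ge r\ge1$, a minimal subgraph of chromatic number at least $r$ is $r$-critical, because deleting one vertex lowers $\chi$ by at most $1$. The graph $K_k$ is $k$-critical. The only $1$-critical graph is $K_1$ and the only $2$-critical graph is $K_2$. The $3$-critical graphs are exactly the odd cycles: a graph that is not bipartite contains an odd cycle, which already has chromatic number $3$.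

**Definition (join).** $G_1\vee G_2$ is the disjoint union of $G_1$ and $G_2$ with all edges between them added.

No color can occur on both sides of a join, so $\chi(G_1\vee G_2)=\chi(G_1)+\chi(G_2)$. Every graph is the join of the subgraphs induced on the connected components of its complement. Example: the wheel $K_1\vee C_5$ has complement $K_1$ plus a $5$-cycle, because the complement of $C_5$ is $C_5$. Its chromatic number is $1+3=4$, and it has $5$ triangles, one more than $K_4$.

**Theorem (Gallai, Kritische Graphen II, 1963; see also Stehlík, J. Combin. Theory Ser. B 89 (2003)).** A $k$-critical graph with connected complement and more than one vertex has at least $2k-1$ vertices.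

The graph $C_5$ ($k=3$, five vertices) attains equality. Put
$$b_r=\binom r3+r^2-5r+5 .$$

**Proposition 1.** Let $G$ be $r$-critical with $n(G)\le1.1r$ and $t(G)\le b_r$. Then $G=K_r$ or $G=K_{r-3}\vee C_5$. Moreover $t(K_{r-3}\vee C_5)=b_r$ for $r\ge3$.

**Step 1 (split $G$ so that Gallai's theorem applies).** Along the components of the complement write $G=K_a\vee H_1\vee\dots\vee H_j$, where $K_a$ collects the one-vertex components, and each $H_i$ has more than one vertex and connected complement. Replacing $H_i$ by a proper subgraph $H_i'$ gives a proper subgraph of $G$, whose chromatic number $r-\chi(H_i)+\chi(H_i')$ is less than $r$. So $\chi(H_i')<\chi(H_i)$, and $H_i$ is critical. Put $r_i=\chi(H_i)$ and $n_i=n(H_i)$. Then $r_i\ge3$, since $K_1$ has one vertex and $K_2$ has disconnected complement. By Gallai $n_i\ge2r_i-1$.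

If $j=0$, then $G=K_a=K_r$. Let $j\ge1$ from now on, and put
$$k=\sum r_i,\qquad N=\sum n_i,\qquad F=H_1\vee\dots\vee H_j .$$

**Step 2 (show that the clique part dominates).** We have $r=a+k$ and $\chi(F)=k\ge3$. Since $r_i\ge3$, $2r_i-1\ge\frac53r_i$, so $N\ge\frac53k$. The vertex bound says $a+N\le1.1(a+k)$. Hence $(\frac53-1.1)k\le0.1a$, which gives $k\le0.2a$. As $k\ge3$, $a\ge15$.

**Step 3 (compare with $K_r=K_a\vee K_k$).** Count triangles by the number of vertices in the clique part, for $G=K_a\vee F$ and for $K_a\vee K_k$, and subtract: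
$$t(G)-\binom r3=(N-k)\binom a2+\Big(m(F)-\binom k2\Big)a+t(F)-\binom k3. \tag{1}$$
An optimal coloring of a graph with chromatic number $k$ has an edge between any two classes, since otherwise the two could be merged. So $m(F)\ge\binom k2$, and the right side of (1) is at least $(N-k)\binom a2-\frac{k^3}6$. Since $a\ge15$, $\binom a2\ge\frac{14}{15}\cdot\frac{a^2}2\ge0.466a^2$. Since $k\le0.2a$, $\frac{k^3}6\le0.0067\,ka^2$. Finally $N-k=\sum(n_i-r_i)\ge\sum(r_i-1)\ge2j\ge2$.

**Step 4 (the three cases).**

*$N-k\ge3$ and $k\le4$.* By (1), $t(G)-\binom r3\ge(3\cdot0.466-4\cdot0.0067)a^2\ge1.37a^2$. As $r\le a+4$ and $r\mapsto r^2-5r+5$ increases for $r\ge3$,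
$$r^2-5r+5\le(a+4)^2-5(a+4)+5=a^2+3a+1\le1.21a^2 ,$$
where the last inequality, $3a+1\le0.21a^2$, holds at $a=15$ ($46\le47.25$) and hence for all $a\ge15$. This contradicts $t(G)\le b_r$.

*$N-k\ge3$ and $k\ge5$.* As $N-k\ge\frac23k$, $t(G)-\binom r3\ge(\frac23\cdot0.466-0.0067)ka^2\ge0.30\,ka^2\ge1.5a^2$. But $r^2-5r+5\le r^2\le(1.2a)^2=1.44a^2$, again a contradiction.

*$N-k=2$.* Then $2\ge\sum(r_i-1)\ge2j$ forces $j=1$ and $r_1=3$, so $n_1=5$. A $3$-critical graph is an odd cycle, so $H_1=C_5$ and $G=K_{r-3}\vee C_5$.

For the count, take $F=C_5$, $k=3$, $a=r-3$. Then (1) reads $2\binom a2+2a-1=a^2+a-1=r^2-5r+5$. (The identity (1) holds for every $a\ge0$.) $\square$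

Proposition 1 assumes nothing about edges. What changes when $G$ may have many vertices?

## 2. Large vertex sets, and the role of the edge bound

On many vertices the statement fails. Take $C_5$ with vertices $v_1,\dots,v_5$, add $u_1,\dots,u_5$ with $u_i$ joined to the two cycle neighbors of $v_i$, and add $z$ joined to all $u_i$. This graph has $20$ edges.

- It has no triangle. The $u_i$ are independent, so no triangle contains $z$, and a triangle would have to be $u_iv_jv_k$ with $v_j,v_k$ the two neighbors of $v_i$, which are not adjacent.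
- It is not $3$-colorable. Suppose $z$ has color $3$, so that the $u_i$ use only colors $1,2$. Recolor each $v_i$ of color $3$ with the color of $u_i$. The recolored vertices are pairwise nonadjacent, and $u_i$ sees both cycle neighbors of $v_i$. So this properly $2$-colors $C_5$, which is impossible.

So $\chi\ge4$ with no triangle at all. The same happens for every large $r$, with about $r^3\log^2r$ edges:

**Theorem C.** There is $C$ such that for all large $r$ there is a triangle-free graph with $\chi\ge r$ and at most $Cr^3\log^2r$ edges.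

**Proof of Theorem C.** By Kim (Random Structures Algorithms 7 (1995)), for all large $n$ there is a triangle-free $n$-vertex graph whose largest independent set has size $\alpha\le9\sqrt{n\log n}$. Neighborhoods are independent in it, so the maximum degree is at most $\alpha$, and $m\le n\alpha/2\le4.5\,n^{3/2}\sqrt{\log n}$. Also $\chi\ge n/\alpha\ge\frac19\sqrt{n/\log n}$. Take $n=\lceil1000r^2\log r\rceil$. For $r$ large $\log n\le3\log r$, so $\chi\ge\frac19\sqrt{1000/3}\;r\ge r$, and $m=O(r^3\log^{3/2}r\cdot\log^{1/2}r)=O(r^3\log^2r)$. $\square$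

So a bound on the number of edges is needed, and it cannot exceed order $r^3\log^2r$. The question, which comes from Jacob Fox, Jonathan Tidor, Shengtong Zhang, "Triangle Ramsey numbers of complete graphs", arXiv:2312.06895 (2023), is to prove or disprove that a bound of this order suffices. The conjecture there is true:

**Theorem A.** There is an absolute $c>0$ such that for every $r\ge1$, every graph $G$ with $\chi(G)\ge r$ and at most $cr^3\log^2r$ edges has at least $\binom r3$ triangles.

**Theorem B.** There are absolute $c>0$, $r_0$ such that if $r\ge r_0$, $\chi(G)\ge r$ and $m(G)\le cr^3\log^2r$, then either $G\supseteq K_r$, or $G$ has at least $\binom r3+r^2-5r+5$ triangles. The second number equals the number of triangles of $K_{r-3}\vee C_5$, and in the second case equality forces $G\supseteq K_{r-3}\vee C_5$. In particular, for such $r$, exactly $\binom r3$ triangles forces $G\supseteq K_r$.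

**Theorem B implies Theorem A.** Enlarge $r_0$ so that $r_0\ge4$. For $r\ge4$, $r^2-5r+5>0$, so B gives A for $r\ge r_0$ (and B stays true when $c$ decreases). For $r\le2$, $\binom r3=0$. For $3\le r<r_0$, decrease $c$ so that $cr^3\log^2r<\binom r2$ for these finitely many $r$. Since $\chi(G)\ge r$ forces at least $\binom r2$ edges, no graph satisfies the hypothesis for these $r$. $\square$

By Section 1, everything reduces to a bound on the number of vertices.

**Proposition 2.** There are absolute $c>0$, $r_0$ such that for $r\ge r_0$ every $r$-critical graph $G$ with $m(G)\le cr^3\log^2r$ and $t(G)\le b_r$ has $n(G)\le1.1r$.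

**Propositions 1 and 2 imply Theorem B.** Let $G_0$ satisfy the hypotheses of B with $r\ge\max(r_0,4)$, and let $G\subseteq G_0$ be $r$-critical. Then $m(G)\le m(G_0)$ and $t(G)\le t(G_0)$. If $t(G)>b_r$, then $t(G_0)>b_r$. If $t(G)\le b_r$, the two propositions give $G=K_r$, so $G_0\supseteq K_r$, or $G=K_{r-3}\vee C_5$, so $t(G_0)\ge b_r$. If $G_0\not\supseteq K_r$ and $t(G_0)=b_r$, then $t(G)\le b_r$ and $G\neq K_r$, so $G_0\supseteq G=K_{r-3}\vee C_5$. The last sentence of B follows from $b_r>\binom r3$. $\square$

The rest of the notes proves Proposition 2.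

## 3. Random orders, exponential clocks, and $6t+2m\ge\rho(\rho-1)^2$

**Definition (fractional coloring).** A fractional coloring of $H$ assigns $y_I\ge0$ to the independent sets $I$ so that $\sum_{I\ni v}y_I\ge1$ for every vertex $v$. Then $\chi_f(H)$ is the minimum of $\sum_Iy_I$; it is $0$ for the graph without vertices.

**Definition (feasible weight).** A function $w\ge0$ on $V(H)$ is *feasible* if $w(I)\le1$ for every independent set $I$. In particular $w_v\le1$.

Clearly $\chi_f\le\chi$. By LP duality $\chi_f(H)=\max\{w(V):w\text{ feasible}\}$; a weight attaining the maximum is called optimal. If $H$ has a vertex, $\chi_f(H)\ge1$ (weight $1$ on one vertex). Example: in $C_5$ the weight $w\equiv\frac12$ is feasible with total $\frac52$, and $y=\frac12$ on the five independent pairs is a fractional coloring of total $\frac52$. So $\chi_f(C_5)=\frac52$. For $K_r$, $w\equiv1$ gives $\chi_f=r$.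

Two facts are used constantly.

**(F1)** *If $V(H)\ne\emptyset$ and $g\ge0$ on $V(H)$, some independent $I$ has $g(I)\ge g(V)/\chi_f(H)$.* For an optimal $y$, $\sum_Iy_Ig(I)=\sum_vg(v)\sum_{I\ni v}y_I\ge g(V)$, while $\sum_Iy_I=\chi_f(H)$.

**(F2)** *If $w$ is feasible on $H$ and $U\subseteq V(H)$, then $w(U)\le\chi_f(H[U])\le\chi(H[U])$; moreover $\chi_f(H[U])\le\chi_f(H)$.* The restriction of $w$ is feasible on $H[U]$, and a feasible weight on $H[U]$ extended by $0$ is feasible on $H$.

**Notation.** In $H$: $d(v)$ is the degree, $N(v)$ the neighborhood, $N[v]=N(v)\cup\{v\}$, $t(v)$ the number of triangles at $v$, $c(uv)$ the number of common neighbors of $u$ and $v$, and $\Phi(H)=6t(H)+2m(H)$. For feasible $w$ put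
$$s_v=\sqrt{w_v},\qquad S_v=\sum_{u\sim v}s_u,\qquad x_v=s_v+S_v .$$
$\|\cdot\|$ is the $\ell_2$-norm. For $K_r$ with $w\equiv1$ we get $s\equiv1$ and $x\equiv r$. The relation $x=rs$ will return.

**Lemma 3.** Let $w$ be feasible on $H$ with total $\rho$. Then

(a) for every $v$, $\sum_{u\sim v}\frac{w_u}{c(uv)+1}\le1$; hence $\big(\sum_{u\in X}s_u\big)^2\le\sum_{u\in X}(c(uv)+1)$ for $X\subseteq N(v)$; in particular $S_v^2\le2t(v)+d(v)$ and $\|S\|^2\le\Phi(H)$;

(b) $\sum_{v:s_v>0}s_v^3/x_v\le1$;

(c) $\|x\|^2\ge\rho^3$.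

**Proof.** (a) Order $N(v)$ uniformly at random. The $u\in N(v)$ that precede all their neighbors inside $N(v)$ form an independent set. Since $u$ has exactly $c(uv)$ neighbors there, it is chosen with probability $1/(c(uv)+1)$. So the first sum is the expected weight of an independent set, which is at most $1$. By Cauchy–Schwarz,
$$\Big(\sum_Xs_u\Big)^2\le\sum_X\frac{w_u}{c(uv)+1}\cdot\sum_X(c(uv)+1)\le\sum_X(c(uv)+1).$$
For $X=N(v)$ the right side is $2t(v)+d(v)$, and $\sum_v(2t(v)+d(v))=6t(H)+2m(H)$.

(b) Give each $v$ with $s_v>0$ an independent exponential clock of rate $s_v$. The vertices whose clocks ring before those of all their neighbors form an independent set. Vertex $v$ is in it with probability $s_v/(s_v+S_v)=s_v/x_v$. The expected weight is $\sum w_vs_v/x_v=\sum s_v^3/x_v$, which is at most $1$.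

(c) By Hölder with exponents $\frac32,3$, over $s_v>0$,
$$\rho=\sum\Big(\frac{s_v^3}{x_v}\Big)^{2/3}(x_v^2)^{1/3}\le\Big(\sum\frac{s_v^3}{x_v}\Big)^{2/3}\Big(\sum x_v^2\Big)^{1/3}\le\|x\|^{2/3}.\qquad\square$$

For $C_5$ with $w\equiv\frac12$: $x_v=3s_v$, so the sum in (b) is $5\cdot\frac{w_v}3=\frac56$, and in (c) $\|x\|^2=9\cdot\frac52=22.5\ge15.625=(\frac52)^3$.

**Theorem D.** Every nonempty graph with $m$ edges, $t$ triangles and fractional chromatic number $\rho$ satisfies $6t+2m\ge\rho(\rho-1)^2$, with equality for $K_r$.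

**Proof.** For an optimal $w$, $\|s\|=\rho^{1/2}$, so by Lemma 3
$$\Phi^{1/2}\ge\|S\|\ge\|x\|-\|s\|\ge\rho^{3/2}-\rho^{1/2}=\rho^{1/2}(\rho-1)\ge0 .$$
Square. For $K_r$, $6\binom r3+2\binom r2=r(r-1)(r-2)+r(r-1)=r(r-1)^2$. $\square$

Since $\rho(\rho-1)^2\ge(\rho-1)^3$ for $\rho\ge1$, for every graph $H$ (also without vertices)
$$\chi_f(H)\le\Phi(H)^{1/3}+1. \tag{2}$$

## 4. Three gaps between Theorem D and the exact count

The sensible first attempt is to apply Theorem D to $G$ itself and read off $t\gtrsim r^3/6$. It stops at three points.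

*The edge term.* We are allowed $2m=2cr^3\log^2r$, which for large $r$ exceeds $r(r-1)^2$. Then Theorem D says nothing about $t$, even if $\chi_f(G)=r$.

*The difference between $\chi$ and $\chi_f$.* We know $\chi(G)\ge r$, not $\chi_f(G)\ge r$. For the Kneser graph of the $k$-subsets of $\{1,\dots,3k-1\}$ (adjacent when disjoint), Lovász's theorem gives $\chi=(3k-1)-2k+2=k+1$. But giving weight $\frac1k$ to each of the $3k-1$ stars $\{A:i\in A\}$ shows $\chi_f\le(3k-1)/k<3$.

*Exactness.* Even with the first two repaired, one gets $t\ge(1-o(1))r^3/6$, whereas we need an exact bound.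

The repairs are as follows. First, discard all vertices in fewer than $\eta r^2$ triangles. Only $O(r)$ vertices remain, so only $O(r^2)$ edges, and the edge term becomes negligible. The price is that the discarded part must be colored with $\varepsilon r$ colors; this is the only place where the edge bound does real work. Second, pass from $\chi_f$ to $\chi$ by removing independent sets that are good for $\Phi$. Third, $\chi_f\approx r$ and $\Phi\approx r^3$ nearly force equality in Lemma 3, hence structure close to $K_r$. That structure gives $n(G)\le1.1r$, and Proposition 1 finishes exactly.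

For the first repair we cite one theorem. The *list chromatic number* of a graph is the least $\ell$ such that a proper coloring from the lists exists whenever every vertex has a list of at least $\ell$ colors.

**Theorem (V. Vu, Combin. Probab. Comput. 11 (2002) 103–111).** There is an absolute $K_0$, which we may assume to be at least $1$, such that: if a graph has maximum degree at most $d$ and every neighborhood spans at most $d^2/f$ edges, where $2\le f\le d^2$, then its list chromatic number is at most $K_0d/\log f$.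

Vu assumes maximum degree exactly $d$; adding a disjoint star $K_{1,d}$ reduces to that case. We use only integers $d$. In a neighborhood, the number of spanned edges is $t(v)$, so the theorem suits vertices in few triangles.

## 5. Few vertices and few triangles bound $\chi_f$

The bound (2) contains $m$. The next lemma replaces $m$ by $n$, since in the uncolored parts below we control $n$ and $t$ but not $m$.

**Lemma 4.** If $n=n(H)\ge1$ and $t=t(H)$, then $\rho=\chi_f(H)\le10\max(t^{1/3},n^{1/2})$. Moreover, if $w$ is optimal, $W=\{v:w_v\ge\rho/(2n)\}$ and $x$ is computed in $H[W]$, then $w(W)\ge\rho/2$ and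
$$\|x\|\le\rho^{1/2}+\sqrt2\,n\rho^{-1/2}+2\sqrt{3t}. \tag{3}$$

**Step 1 (bound $\|x\|$ by separating edges in no triangle).** The vertices outside $W$ have total weight at most $n\cdot\frac{\rho}{2n}=\frac\rho2$, so $w(W)\ge\rho/2$. Work in $H[W]$, where $w$ is feasible. For $v\in W$ let $X'$ and $X''$ be the sets of its neighbors $u$ with $c(uv)=0$ and $c(uv)\ge1$. By Lemma 3(a), $w(X')\le1$. On $W$, $s_u=w_u/s_u\le w_u\sqrt{2n/\rho}$, so $\sum_{X'}s_u\le\sqrt{2n/\rho}$. Also by Lemma 3(a),
$$\Big(\sum_{X''}s_u\Big)^2\le\sum_{X''}(c(uv)+1)\le\sum_{X''}2c(uv)\le4t(v).$$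
So $x_v\le s_v+\sqrt{2n/\rho}+2\sqrt{t(v)}$. Take $\ell_2$-norms over the at most $n$ vertices of $W$, with $\sum_v4t(v)\le12t$. This gives (3).

**Step 2 (compare with Lemma 3(c)).** Since $w(W)\ge\rho/2$, $\|x\|\ge(\rho/2)^{3/2}$. So one of the three terms in (3) is at least $\frac13(\rho/2)^{3/2}\ge\rho^{3/2}/8.49$. If it is the first, $\rho\le8.49\le10n^{1/2}$. If the second, $\rho^2\le8.49\sqrt2\,n$, so $\rho\le3.5\,n^{1/2}$. If the third, $\rho^3\le12\cdot8.49^2\,t$, so $\rho\le9.6\,t^{1/3}$. $\square$

With $n\le r^2$ and $t\le r^3$ this gives $\chi_f\le10r$. We shall need $\kappa r$ with tiny $\kappa$, while $t$ may still be of order $r^3$. Shrinking $n$ alone does not touch the third term of (3). What helps is that every single vertex lies in few triangles. Vu's theorem cannot be applied directly, because degrees may be as large as $\beta r^2$. The way out is that the bound on $\|x\|$ limits the number of neighbors *of comparable weight*.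

**Lemma 5.** For every $\kappa\in(0,1]$ there are $\eta,\beta\in(0,1]$ and $r_0$ such that for $r\ge r_0$: if $n(H)\le\beta r^2$, $t(H)\le r^3$ and $t(v)\le\eta r^2$ for all $v$, then $\chi_f(H)\le\kappa r$.

Suppose $\rho=\chi_f(H)>\kappa r$. By Lemma 4, $\rho\le10r$. Put
$$\beta=\frac{\sqrt\kappa}2,\qquad K=\sqrt{200/\kappa},$$
choose an integer $g\ge1$ with $4K2^{-g}\le\kappa/20$, and then $\eta\in(0,1]$ so small that
$$\frac{K_0K2^{g+2}}{\log(K^24^{g+1}/\eta)}\le\frac\kappa{20}. \tag{4}$$

**Step 1 (find a heavy set of vertices with $x_v\le Krs_v$).** Take $w,W,x$ as in Lemma 4. In (3), $\sqrt2\,n\rho^{-1/2}\le\sqrt2\,\frac{\sqrt\kappa}2\frac{r^2}{\sqrt{\kappa r}}\le0.71r^{3/2}$ and $2\sqrt{3t}\le3.47r^{3/2}$. Since $\rho^{1/2}\le\sqrt{10r}$, $\|x\|\le5r^{3/2}$ for $r$ large. Let $W_g=\{v\in W:x_v\le Krs_v\}$. Then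
$$w(W\setminus W_g)=\sum_{W\setminus W_g}s_v^2\le\frac{\|x\|^2}{K^2r^2}\le\frac{25r^3\kappa}{200r^2}=\frac{\kappa r}8 ,$$
so $w(W_g)\ge\frac\rho2-\frac{\kappa r}8>\frac38\kappa r$. The remaining steps show $\chi(H[W_g])\le\kappa r/4$, which contradicts (F2).

**Step 2 (group vertices by weight, to bound degrees).** For $j\ge0$ let $U_j=\{v\in W_g:2^{-j-1}<s_v\le2^{-j}\}$. These sets partition $W_g$, as $0<s_v\le1$ on $W$. If $v\in U_j$ has $d_i(v)$ neighbors in $U_i$, then $d_i(v)2^{-i-1}\le x_v\le Krs_v\le Kr2^{-j}$, so
$$d_i(v)\le2Kr\,2^{i-j}.$$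
Thus $v$ has few neighbors of much larger weight. Form windows $W_k=\bigcup_{kg\le i<(k+1)g}U_i$, and let $v\in U_j\subseteq W_k$.

- Earlier windows $W_{k'}$, $k'\le k-2$, consist of $U_i$ with $i<(k-1)g\le j-g$. So $v$ has at most $2Kr\sum_{i\le j-g-1}2^{i-j}\le2Kr2^{-g}\le4Kr2^{-g}\le\frac{\kappa r}{20}$ neighbors in them.
- In $W_k$ itself $i\le(k+1)g-1\le j+g-1$. So $v$ has at most $2Kr\sum_{i\le j+g-1}2^{i-j}\le K2^{g+1}r$ neighbors there, hence at most $d:=\lceil K2^{g+1}r\rceil$.
- The neighborhood of $v$ in $W_k$ spans at most $t(v)\le\eta r^2=d^2/f$ edges, where $f=d^2/(\eta r^2)\ge K^24^{g+1}/\eta\ge2$, and $f\le d^2$ for $r$ large.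

Since $d\le K2^{g+2}r$, Vu's theorem and (4) show that $H[W_k]$ has list chromatic number at most $\kappa r/20$.

**Step 3 (color the windows in order).** Take two disjoint palettes of size $p=\lfloor\kappa r/8\rfloor$; for $r$ large $p/2\ge\kappa r/20$. Color the windows with even $k$ in increasing order from the first palette, and those with odd $k$ from the second. When $W_k$ is reached, each of its vertices has lost at most $\kappa r/20\le p/2$ colors to earlier windows of the same parity. At least $p/2\ge\kappa r/20$ colors remain in its list, so $W_k$ can be colored. In total $2p\le\kappa r/4$ colors are used. $\square$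

## 6. List coloring graphs with few triangles

In this section $L$ assigns to each vertex a list contained in a palette $\mathcal C$ with $|\mathcal C|\le r$, and $|L(v)|\ge\delta r$ for all $v$. The first lemma turns information on $n$, $t$ and $\chi_f$ into actual list colorings.

**Lemma 6.** Let $\delta\in(0,1]$.

(a) Let $\tau=\tau(\delta)=\delta^2/480$. If $n(H)\le\tau^2r^2$, $t(H)\le\tau^3r^3$ and $r\ge r_0(\delta)$, then $H$ is $L$-colorable.

(b) There is $\kappa=\kappa(\delta)\in(0,1]$ such that if $n(H)\le r^2$, $t(H)\le r^3$, $\chi_f(H)\le\kappa r$ and $r\ge r_0(\delta)$, then $H$ is $L$-colorable.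

**Step 1 (the basic step: use up one color and shrink a potential).** Let $H'$ be the graph induced by the uncolored vertices, nonempty, and suppose every uncolored vertex still has at least $\delta r/2$ unused colors in its list. Fix $T,N>0$ and put
$$\Psi=\frac{t(H')}T+\frac{n(H')}N>0,\qquad g(v)=\frac{t_{H'}(v)}T+\frac1N .$$
Then $g(V(H'))=3t(H')/T+n(H')/N\ge\Psi$. For an unused color $c$ let $V_c$ be the set of uncolored vertices with $c$ in their list. Then $\sum_cg(V_c)\ge\frac{\delta r}2\Psi$, and there are at most $r$ unused colors, so some $c$ has $g(V_c)\ge\frac\delta2\Psi$. By (F1) in $H'[V_c]$ and $\chi_f(H'[V_c])\le\chi_f(H')$, some independent $I\subseteq V_c$ has $g(I)\ge\frac{\delta\Psi}{2\chi_f(H')}$. Color $I$ with $c$ and discard $c$ everywhere. A triangle meets $I$ in at most one vertex, so $\Psi$ drops by exactly $g(I)$. Thus each step multiplies $\Psi$ by at most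
$$1-\frac\delta{2\chi_f(H')},$$
at the cost of one color. If everything is colored, stop.

**Step 2 (part (a): halve the scale of $\chi_f$ repeatedly).** Put $T_i=8^{-i}\tau^3r^3$ and $N_i=4^{-i}\tau^2r^2$. Phase $i\ge0$ starts with $t\le T_i$ and $n\le N_i$ for the uncolored graph; this holds for $i=0$. Throughout the phase $\chi_f\le X:=10\cdot2^{-i}\tau r$ by Lemma 4. Apply basic steps with $T=T_i$, $N=N_i$ until $\Psi\le\frac18$. Then $t\le T_i/8=T_{i+1}$ and $n\le N_i/8\le N_{i+1}$, so phase $i+1$ can start. Initially $\Psi\le2$. If the phase takes $\ell\ge1$ steps, then before the last one $\frac18<2e^{-\delta(\ell-1)/(2X)}$. So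
$$\ell\le\frac{2X\ln16}\delta+1\le\frac{56\tau r2^{-i}}\delta+1 .$$
When $N_i<1$ everything is colored. At most $\log_2r+1$ phases have $N_i\ge1$, since this means $2^i\le\tau r$. In total at most
$$\frac{112\tau r}\delta+\log_2r+1=\frac{112}{480}\delta r+\log_2r+1\le\frac{\delta r}2$$
colors are used, for $r$ large. So before each step fewer than $\delta r/2$ colors have been used, and the hypothesis of the basic step always held.

**Step 3 (part (b): reach the range of part (a)).** Use $T=r^3$, $N=r^2$ for $\lfloor\delta r/4\rfloor$ steps. They are legitimate, since lists keep at least $\frac34\delta r$ colors. Initially $\Psi\le2$, and $\chi_f\le\kappa r$ throughout, so afterwards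
$$\Psi\le2\exp\Big(-\frac\delta{2\kappa r}\Big\lfloor\frac{\delta r}4\Big\rfloor\Big)\le2e^{-\delta^2/(9\kappa)}\le\tau(\delta/2)^3$$
for $r$ large, if $\kappa=\kappa(\delta)$ is small enough. So the uncolored graph has $t\le\tau(\delta/2)^3r^3$ and $n\le\tau(\delta/2)^3r^2\le\tau(\delta/2)^2r^2$. The remaining lists have size at least $\frac34\delta r\ge\frac\delta2r$, and (a) with $\delta/2$ in place of $\delta$ finishes. $\square$

The next lemma colors all vertices in few triangles. Vu's theorem handles vertices of degree at most $\lambda r\log r$ in at most that many triangles, because with $d=f\approx\lambda r\log r$ its bound is about $K_0\lambda r$. This gain of a factor $\log r$ is where the $\log^2r$ in the edge bound comes from. Vertices in more triangles are few, and Lemma 5 treats them. Vertices of larger degree are controlled by the edge bound.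

**Lemma 7.** For every $\delta\in(0,1)$ there are $\eta,c\in(0,1]$ and $r_0$ such that for $r\ge r_0$: if $m(G)\le cr^3\log^2r$, $t(G)\le r^3$ and $n(G)\le r^4$, then every induced subgraph of $G[\{v:t_G(v)<\eta r^2\}]$ is $L$-colorable whenever $|\mathcal C|\le r$ and all $|L(v)|\ge\delta r$.

**Step 1 (split the palette, so that three classes can be colored independently).** Put each color of $\mathcal C$ into $\mathcal C_1,\mathcal C_2,\mathcal C_3$ uniformly and independently. Then $|L(v)\cap\mathcal C_i|$ is binomial with mean $\mu\ge\delta r/3$. By Chernoff's inequality $\Pr(X<\mu/2)\le e^{-\mu/8}$, it is below $\delta r/6$ with probability at most $e^{-\delta r/24}$. Since $3r^4e^{-\delta r/24}<1$ for $r$ large, some partition has $|L(v)\cap\mathcal C_i|\ge\delta_1r$ for all $v,i$, with $\delta_1=\delta/6$. It is enough to color three classes of vertices covering everything, the $i$-th from $\mathcal C_i$. Put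
$$\lambda=\frac{\delta_1}{4K_0},\qquad\kappa=\kappa(\delta_1)\text{ from Lemma 6(b)},\qquad\eta,\beta\text{ from Lemma 5 for this }\kappa,\qquad c=\min\Big(1,\frac{\delta_1^2\lambda^2}{24}\Big).$$
Below $t(v),d(v)$ refer to $G$. The classes are intersected with the vertex set of the given induced subgraph, which only lowers degrees and triangle counts.

**Step 2 (many triangles: $M=\{\lambda r\log r\le t(v)<\eta r^2\}$).** The goal is to color $M$ from $\mathcal C_1$. Here $|M|\le3r^3/(\lambda r\log r)\le\beta r^2$ for $r$ large. By Lemma 5, $\chi_f(G[M])\le\kappa r$, and Lemma 6(b) colors $M$.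

**Step 3 (few triangles, small degree: $P_1=\{t(v)<\lambda r\log r,\ d(v)\le\lambda r\log r\}$).** The goal is to color $P_1$ from $\mathcal C_2$. Use Vu's theorem with $f=d=\lceil\lambda r\log r\rceil$: neighborhoods span at most $t(v)\le d=d^2/f$ edges. For $r$ large $d\le2\lambda r\log r$ and $d\ge r$, so the list chromatic number is at most $K_0d/\log d\le2K_0\lambda r=\delta_1r/2$.

**Step 4 (few triangles, large degree: $P_2=\{t(v)<\lambda r\log r,\ d(v)>\lambda r\log r\}$).** The goal is to color $P_2$ from $\mathcal C_3$, first lowering degrees by coloring large independent sets inside neighborhoods. The edge bound gives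
$$|P_2|\le\frac{2m(G)}{\lambda r\log r}\le\frac{2c}\lambda r^2\log r .$$
Let $Q$ be the uncolored part of $P_2$. While some $v\in Q$ has $d_Q(v)\ge\lambda r\log r$, do the following. The set $N_Q(v)$ has $d_Q(v)$ vertices and spans at most $t(v)\le d_Q(v)$ edges. By Turán's theorem (a graph with $n$ vertices and $e$ edges has an independent set of size at least $n^2/(2e+n)$) it contains an independent $I$ with $|I|\ge d_Q(v)/3$. If every uncolored vertex has at least $\delta_1r/2$ unused colors of $\mathcal C_3$ in its list, averaging over the at most $r$ unused colors gives one that lies in the lists of at least $\frac{\delta_1}2|I|$ vertices of $I$. Give it to these vertices and discard it everywhere. Each such step colors at least $\frac16\delta_1\lambda r\log r$ vertices, so there are at most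
$$\frac{2c}\lambda r^2\log r\cdot\frac6{\delta_1\lambda r\log r}=\frac{12cr}{\delta_1\lambda^2}\le\frac{\delta_1r}2$$
steps. Hence lists never fall below $\delta_1r/2$, and the steps were legitimate. At the end $G[Q]$ has maximum degree below $\lambda r\log r$ and neighborhoods spanning fewer than $\lambda r\log r$ edges. As in Step 3 its list chromatic number is at most $\delta_1r/2$, so the remaining lists suffice. $\square$

## 7. The dense part has fractional chromatic number about $r$

The proof of Proposition 2 begins here.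

**Constants.** Let $\eta_1,\beta_1$ be the $\eta,\beta$ of Lemma 5 for $\kappa=\frac14$, and put $\gamma=\sqrt{\eta_1}/3$,
$$q=\min\big(10^{-16},\sqrt{\gamma/68}\big),\quad\theta=q^{16},\quad\sigma=\zeta=q^2=\theta^{1/8},\quad\xi=5q=5\sqrt\zeta,\quad\varepsilon=\frac{\theta^2}{20}.$$
Then $68\theta^{1/8}=68q^2\le\gamma$, and $8\theta^{3/4}=8q^{12}\le\gamma$. Also $3\xi\le1.5\cdot10^{-15}<69120^{-3}=\tau(1/12)^3$, since $\tau(1/12)=\frac1{144\cdot480}$. Let $\eta,c$ be from Lemma 7 with $\delta=\varepsilon$. All these constants are absolute, and "$r$ large" is relative to them.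

Let $G$ be $r$-critical with $m(G)\le cr^3\log^2r$ and
$$t(G)\le b_r\le\tfrac{r^3}6+r^2. \tag{5}$$
A critical graph with $r\ge2$ has no isolated vertex, so $n(G)\le2m(G)\le r^4$ for $r$ large. As $t(G)\le r^3$, Lemma 7 applies to $G$.

**Step 1 (discard vertices in few triangles; this removes the edge term).** Let $D=\{v:t_G(v)\ge\eta r^2\}$ and $H=G[D]$. Then $n(H)\le3t(G)/(\eta r^2)\le r/\eta$, so $2m(H)\le r^2/\eta^2$ and
$$\Phi(H)\le r^3+6r^2+\frac{r^2}{\eta^2}=(1+o(1))r^3. \tag{6}$$
By Lemma 7 with all lists equal to one palette of $\lceil\varepsilon r\rceil$ colors, $\chi(G-D)\le\varepsilon r+1$. Since $\chi(G)=r$,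
$$\chi(H)\ge(1-2\varepsilon)r. \tag{7}$$

**Step 2 (show $(1-\theta)r<\rho\le(1+\theta)r$ for $\rho:=\chi_f(H)$; this closes the gap between $\chi$ and $\chi_f$).** The upper bound is (2) with (6).

For the lower bound, here is the mechanism. Put $y=\Phi^{1/3}$, initially about $r$. One color can remove an independent set that lowers $y$ by about $y/\chi_f$. Since $\chi_f\le y+1$ always, this is about $1$ or more, so about $r$ colors suffice in any case. If $\chi_f\le(1-\theta)r$, the first steps are faster, and the saving contradicts (7).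

Suppose $\rho\le(1-\theta)r$, and let $\nu=\tau(\varepsilon)=\varepsilon^2/480$. Remove independent sets from $H$ as follows. While the current induced subgraph $H'$ has $\Phi=\Phi(H')>\nu^3r^3$, apply (F1) with $g(v)=6t_{H'}(v)+2d_{H'}(v)$. We have
$$g(V(H'))=18t(H')+4m(H')=3\Phi-2m(H')\ge(3-\varepsilon)\Phi,$$
because $2m(H')\le r^2/\eta^2\le\varepsilon\nu^3r^3<\varepsilon\Phi$ for $r$ large. A triangle or edge meets an independent set at most once, so removing the set $I$ obtained lowers $\Phi$ by exactly $g(I)\ge(3-\varepsilon)\Phi/\rho'$, where $\rho'=\chi_f(H')\le\min((1-\theta)r,\,y+1)$ by (F2) and (2). With $(1-z)^{1/3}\le1-\frac z3$ for $0\le z\le1$ (here $z=(3-\varepsilon)/\rho'\le1$ because $g(I)\le\Phi$), the new value satisfies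
$$y'\le y\Big(1-\frac{3-\varepsilon}{\rho'}\Big)^{1/3}\le y\Big(1-\frac{1-\varepsilon/3}{\rho'}\Big).$$
From $\rho'\le y+1$: $y'\le y-(1-\frac\varepsilon3)\frac y{y+1}\le y-(1-\varepsilon)$, because $\frac{2\varepsilon}3y\ge1-\varepsilon$ for $y\ge\nu r$ and $r$ large. From $\rho'\le(1-\theta)r$: $y'\le y\big(1-\frac{1-\varepsilon}{(1-\theta)r}\big)$.

Initially $y\le(1+\varepsilon)r$ by (6). By the second inequality, reaching $y\le(1-\theta)r$ takes at most $\frac{(1-\theta)r}{1-\varepsilon}\ln\frac{1+\varepsilon}{1-\theta}+1\le\frac{(1-\theta)r}{1-\varepsilon}\big(\varepsilon+\ln\frac1{1-\theta}\big)+1$ steps. By the first inequality, reaching $y\le\nu r$ then takes at most $\frac{(1-\theta)r}{1-\varepsilon}+1$ further steps. The remainder has $t\le\nu^3r^3$ and $n\le r/\eta\le\nu^2r^2$, so by Lemma 6(a) with $\delta=\varepsilon$ it is $\lceil\varepsilon r\rceil$-colorable.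

Let $h(\theta)=(1-\theta)(1-\ln(1-\theta))$. Then $h(0)=1$ and $h'(\theta)=\ln(1-\theta)\le-\theta$, so $h(\theta)\le1-\theta^2/2$. The total number of colors is therefore at most
$$\frac{h(\theta)+\varepsilon}{1-\varepsilon}r+2+\varepsilon r+1\le\frac{1-\theta^2/2+\varepsilon}{1-\varepsilon}r+\varepsilon r+3\le\Big(1-\frac{\theta^2}2+4\varepsilon\Big)r .$$
For the last inequality, $(1-\varepsilon)(1-\frac{\theta^2}2+2.5\varepsilon)\ge1-\frac{\theta^2}2+1.5\varepsilon-2.5\varepsilon^2\ge1-\frac{\theta^2}2+\varepsilon$, and $3\le\frac\varepsilon2r$ for $r$ large. As $6\varepsilon=0.3\theta^2<\frac{\theta^2}2$, this is less than $(1-2\varepsilon)r$, contradicting (7).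

## 8. Near equality in Hölder's inequality

From now on $w$ is an optimal feasible weight on $H$, of total $\rho$, and $s,S,x$ are computed in $H$. Until the end of Section 9, Step 6, $d(u),t(u),N[u]$ refer to $H$. We have $\chi_f(H)\approx r$ and $\Phi(H)\lesssim r^3$, so Lemma 3 is nearly tight.

**Step 3 (show $x\approx rs$).** By Lemma 3(a) and (6), $\|x\|\le\|S\|+\|s\|\le\Phi(H)^{1/2}+\rho^{1/2}$, so $\|x\|^2\le(1+\theta)r^3$ for $r$ large. For $a=s_v>0$ and $b=x_v/r>0$,
$$\frac23\cdot\frac{a^3}b+\frac13b^2-a^2=\frac{2a^3-3a^2b+b^3}{3b}=\frac{(a-b)^2(2a+b)}{3b}\ge\frac13(a-b)^2 .$$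
For $a=0$, simply $\frac13b^2=\frac13(a-b)^2$. Sum over $v$. By Lemma 3(b), $\sum a^3/b=r\sum s_v^3/x_v\le r$. Also $\sum b^2\le(1+\theta)r$, and $\sum a^2=\rho\ge(1-\theta)r$. Hence
$$\frac13\sum_v\Big(s_v-\frac{x_v}r\Big)^2\le\frac23r+\frac{1+\theta}3r-(1-\theta)r=\frac43\theta r,$$
that is,
$$\|x-rs\|\le2\sqrt\theta\,r^{3/2}. \tag{8}$$

**Step 4 (compare $w(N[v])$ with $\rho w_v$; this measures what is lost by removing $N[v]$).** Let $H_v=H-N[v]$. If $I$ is independent in $H_v$, then $I\cup\{v\}$ is independent in $H$, so $w(I)\le1-w_v$. If $w_v<1$, then $w/(1-w_v)$ is feasible on $H_v$; if $w_v=1$, then $w=0$ on $H_v$. In both cases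
$$\rho-w(N[v])=w(V(H_v))\le(1-w_v)\chi_f(H_v).$$
Thus $e_v:=w(N[v])-\rho w_v$ satisfies, by (F2),
$$e_v\ge(1-w_v)(\rho-\chi_f(H_v))\ge0,\qquad w(N[v])\ge\rho w_v. \tag{9}$$
On the other hand the $e_v$ are small on average. By symmetry of adjacency $\sum_vs_vw(N[v])=\sum_uw_ux_u$, so using $\|w\|^2\le\rho$, $\sum s_u^3\le\rho$ and (8),
$$\sum_vs_ve_v=\sum_uw_u(x_u-\rho s_u)\le\|w\|\,\|x-rs\|+\max(r-\rho,0)\sum_us_u^3\le2\sqrt{\theta(1+\theta)}\,r^2+\theta r^2\le4\sqrt\theta\,r^2. \tag{10}$$
(If $r>\rho$, then $\sum s_u^3\le\rho<r$ and $r-\rho\le\theta r$.)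

**Step 5 (weights strictly between $0$ and $1$ are negligible).** Let $w_v\ge\sigma^2$. We show that $N[v]$ meets so many triangles that $\chi_f(H_v)$ is well below $\rho$, and then use (9) and (10). Write $S_u=rs_u+(x_u-rs_u)-s_u$ and take norms over $u\in N[v]$. Since $w(N[v])\ge\rho\sigma^2\ge(1-\theta)\sigma^2r$,
$$\Big(\sum_{u\in N[v]}S_u^2\Big)^{1/2}\ge r\,w(N[v])^{1/2}-2\sqrt\theta\,r^{3/2}-\rho^{1/2}\ge0.8\,\sigma r^{3/2}$$
for $r$ large, because $\sqrt\theta=\sigma^4$. The number of triangles of $H$ meeting $N[v]$ is $t(H)-t(H_v)\ge\frac13\sum_{u\in N[v]}t(u)$, and $2t(u)\ge S_u^2-d(u)$ by Lemma 3(a). So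
$$6\big(t(H)-t(H_v)\big)\ge\sum_{u\in N[v]}\big(S_u^2-d(u)\big)\ge0.64\sigma^2r^3-2m(H)\ge0.6\sigma^2r^3$$
for $r$ large. With (6), $\Phi(H_v)\le(1-0.5\sigma^2)r^3$, and by (2)
$$\chi_f(H_v)\le(1-0.5\sigma^2)^{1/3}r+1\le\Big(1-\frac{\sigma^2}6\Big)r+1\le\Big(1-\frac{\sigma^2}7\Big)r .$$
As $\rho>(1-\theta)r$ and $\theta=\sigma^8\le\sigma^2/56$, (9) gives $e_v\ge(1-w_v)\big(\frac{\sigma^2}7-\theta\big)r\ge(1-w_v)\frac{\sigma^2r}8$. Since all $e_v\ge0$, (10) yields
$$\sum_{v:\,s_v\ge\sigma}s_v(1-w_v)\le32\sqrt\theta\,\sigma^{-2}r=32\,\theta^{1/4}r. \tag{11}$$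

By (11), little of $\sum s_v^3$ comes from vertices of intermediate weight. It remains to exclude that all the weight sits on vertices of tiny weight.

## 9. A near-clique of about $r$ vertices, and the bound $n(G)\le1.1r$

**Step 6 (find a set $A$ of about $r$ vertices that is almost a clique).**

*Some vertices have weight close to $1$.* Let $D_1=\{v\in D:t_H(v)\ge\eta_1r^2\}$; then $|D_1|\le3t(H)/(\eta_1r^2)\le r/\eta_1$. The graph $H[D\setminus D_1]$ has at most $r/\eta\le\beta_1r^2$ vertices, at most $r^3$ triangles, and at most $\eta_1r^2$ triangles at each vertex. By Lemma 5 with $\kappa=\frac14$ and (F2), $w(D\setminus D_1)\le r/4$, so $w(D_1)\ge(1-\theta)r-\frac r4\ge\frac r2$. By Hölder, $w(D_1)=\sum_{D_1}s_v^2\le\big(\sum_{D_1}s_v^3\big)^{2/3}|D_1|^{1/3}$, so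
$$\sum_vs_v^3\ge w(D_1)^{3/2}|D_1|^{-1/2}\ge\Big(\frac r2\Big)^{3/2}\Big(\frac{\eta_1}r\Big)^{1/2}\ge\gamma r .$$
Let $A_0=\{v\in D:w_v\ge1-\zeta\}$. Vertices with $s_v<\sigma$ contribute at most $\sigma\rho\le2\theta^{1/8}r$ to $\sum s_v^3$. Vertices with $s_v\ge\sigma$ and $w_v<1-\zeta$ have $s_v^3\le s_v\le s_v(1-w_v)/\zeta$, so by (11) they contribute at most $32\theta^{1/4}r/\zeta=32\theta^{1/8}r$. Hence
$$|A_0|\ge\sum_{A_0}s_v^3\ge\gamma r-34\theta^{1/8}r\ge\frac{\gamma r}2 .$$

*The closed neighborhood of one such vertex consists mostly of vertices of weight near $1$.* By (8) and averaging over $A_0$, some $v_0\in A_0$ has $(x_{v_0}-rs_{v_0})^2\le\frac{4\theta r^3}{\gamma r/2}=\frac{8\theta r^2}\gamma\le\zeta^2r^2$, because $\zeta^2=\theta^{1/4}$ and $8\theta^{3/4}\le\gamma$. So $\sum_{u\in N[v_0]}s_u=x_{v_0}\le(1+\zeta)r$. By (9), $w(N[v_0])\ge\rho w_{v_0}\ge(1-\theta)(1-\zeta)r\ge(1-2\zeta)r$. Subtracting,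
$$\sum_{u\in N[v_0]}s_u(1-s_u)\le3\zeta r .$$

*Definition and properties of $A$.* Let
$$A=\{u\in D:s_u\ge1-\sqrt\zeta\}.$$
For $u\in N[v_0]\setminus A$, $1-s_u>\sqrt\zeta$, so $\sum_{N[v_0]\setminus A}w_u\le\sum_{N[v_0]\setminus A}s_u\le3\sqrt\zeta\,r$. Hence $|A|\ge w(A)\ge(1-2\zeta-3\sqrt\zeta)r\ge(1-\xi)r$. For $u\in A$, $w_u\ge(1-\sqrt\zeta)^2\ge1-2\sqrt\zeta$, so $|A|\le\rho/(1-2\sqrt\zeta)\le(1+\theta)r/(1-2\sqrt\zeta)\le(1+\xi)r$; the last inequality holds because $(1+5\sqrt\zeta)(1-2\sqrt\zeta)=1+3\sqrt\zeta-10\zeta\ge1+\theta$. Thus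
$$(1-\xi)r\le|A|\le(1+\xi)r. \tag{12}$$
For $u\in A$, (9) gives $w(N[u])\ge\rho w_u\ge(1-\theta)(1-2\sqrt\zeta)r\ge(1-\xi)r$. So the vertices of $A\setminus N[u]$ have total weight at most $\rho-(1-\xi)r\le(\theta+\xi)r\le2\xi r$. Each has weight at least $\frac12$, so
$$|A\setminus N[u]|\le4\xi r\qquad(u\in A). \tag{13}$$

**Step 7 (count triangles outside $A$).** Count ordered triples in $A$. By (13), each vertex has at least $|A|-1-4\xi r$ neighbors in $A$, and two adjacent vertices have at least $|A|-2-8\xi r$ common neighbors in $A$. With (12), for $r$ large,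
$$6t(G[A])\ge|A|(|A|-1-4\xi r)(|A|-2-8\xi r)\ge(1-\xi)(1-6\xi)(1-10\xi)r^3\ge(1-17\xi)r^3 .$$
By (5), at most $\frac{17}6\xi r^3+r^2\le3\xi r^3$ triangles of $G$ do not lie inside $A$.

**Step 8 (few vertices outside $A$ see half of $A$).** Let $B=\{v\in V(G)\setminus A:|N_G(v)\cap A|\ge r/2\}$. For $v\in B$, by (13) the set $N_G(v)\cap A$ spans at least $\frac12\cdot\frac r2\big(\frac r2-1-4\xi r\big)\ge\frac{r^2}{10}$ edges. Each forms with $v$ a triangle whose only vertex outside $A$ is $v$, so these triangles are distinct for distinct $v$. By Step 7, $|B|\frac{r^2}{10}\le3\xi r^3$, so $|B|\le30\xi r$.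

**Step 9 (there are no further vertices, by criticality).** Let $V_2=V(G)\setminus(A\cup B)$ and suppose $V_2\ne\emptyset$. Then $G[A\cup B]$ is a proper subgraph of $G$, so it has a proper coloring with colors $1,\dots,r-1$. We extend it to $V_2$. For $v\in V_2$ let $L(v)$ be the set of colors not used on the neighbors of $v$ in $A\cup B$. As $v\notin B$, fewer than $r/2$ of these neighbors are in $A$, so
$$|L(v)|\ge r-1-\frac r2-30\xi r\ge\frac r3 .$$
Put each color into one of two parts with probability $\frac12$, independently. For each $v$ and each part, the expected number of colors of $L(v)$ is at least $\frac r6$. By Chernoff's inequality, fewer than $\frac r{12}$ occur with probability at most $e^{-r/48}$. Since $2r^4e^{-r/48}<1$ for $r$ large, some split leaves at least $r/12$ colors of every $L(v)$ in each part.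

- Color $V_2\cap D$ from the first part, by Lemma 6(a) with $\delta=\frac1{12}$: there are at most $r/\eta\le\tau(1/12)^2r^2$ vertices, and at most $3\xi r^3\le\tau(1/12)^3r^3$ triangles, because no triangle in $V_2$ lies inside $A$.
- Color $V_2\setminus D\subseteq\{v:t_G(v)<\eta r^2\}$ from the second part, by Lemma 7 with $\delta=\varepsilon\le\frac1{12}$.

The two parts are disjoint and the lists avoid colors of neighbors in $A\cup B$. So this is a proper $(r-1)$-coloring of $G$, contradicting $\chi(G)=r$. Hence $V(G)=A\cup B$, and by (12) and Step 8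
$$n(G)\le(1+\xi)r+30\xi r=(1+31\xi)r\le1.1r .$$
This proves Proposition 2. With Proposition 1, Section 2 gives Theorem B, and hence Theorem A: the conjecture is true. $\blacksquare$
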